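# Percolation of Poisson zoos with heavy-tailed sizes: sticks in the plane, combs in space

## 1. Combs, and the links they make between two lines

In $\mathbb Z^3$ take the cube $[0,r)^3$, an $e_1$-line and an $e_2$-line through it, each at a uniformly random position in the corresponding $r\times r$ cross-section. The two lines meet exactly when their third coordinates agree, so they meet with probability $1/r$. In the plane the same two lines would always meet.

Now put a *comb* near the cube. This is a finite connected set with $m$ teeth in direction $e_1$ and $m$ teeth in direction $e_2$. Each tooth is a segment of $3r$ sites at an independent uniform position and is joined to a common root by a path. Such a comb costs about $18mr$ sites. It joins our two lines if one of its $e_2$-teeth touches the $e_1$-line and one of its $e_1$-teeth touches the $e_2$-line. One tooth succeeds with probability of order $1/r$, so for $m\ll r$ the comb succeeds with probability of order $(m/r)^2$.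

The proof turns on making this hierarchical: a tooth need not *touch* a line, it may be *linked* to it by combs of smaller scales. Take nested cubes of sides $1=r_0\ll r_1\ll r_2\ll\cdots$. Two perpendicular lines through a cube of side $r_j$ have, with probability about $r_k/r_j$, a cube of side $r_k$ as the smallest cube they share. Suppose the combs of scale $k$ join two lines through such a cube with probability about $w_k/r_k$. The product is $w_k/r_j$, which depends on $k$ only through $w_k$. So the scales *add up*: the lines are linked by combs of scales below $j$ with probability about $u_{j-1}/r_j$, where $u_{j-1}=\sum_{k<j}w_k$.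

If combs with $n\approx 18mr_j$ sites are thrown with density $v\,p(n)$ per site, a cube of side $r_j$ receives about $v\,p(n)r_j^3$ of them, and each joins two given lines with probability of order $(mu_{j-1}/r_j)^2$. So
$$\frac{w_j}{r_j}\approx v\,p(n)\,r_j^3\Big(\frac{m\,u_{j-1}}{r_j}\Big)^2\approx \text{const}\cdot\frac{v\,n^2p(n)\,u_{j-1}^2}{r_j}.$$
Up to constants, $u_j-u_{j-1}=v\,a_j\,u_{j-1}^2$ with $a_j=\sum n^2p(n)$ over the sizes of scale $j$. This is a discrete form of $\dot u=\kappa v u^2$ with time $t=\sum a_j$. Its solution satisfies $1/u=1-\kappa v t$, so it blows up in finite time as soon as $\sum n^2p(n)=\infty$, *however small $v$ is*. Once $u$ is large, the combs of a single scale, helped by the smaller ones, percolate.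

That is what combs are for: they are shapes for random sets of prescribed sizes that percolate at every positive density. We now state the problem precisely. The planar relative of the comb, a plain stick, already answers the question as it was posed, so it comes first.

## 2. The Poisson zoo and moment conditions on the size

Fix $d\ge2$.

**Definition (animals, zoo, critical intensity).** $\mathcal H$ is the set of finite nearest-neighbor connected $H\subset\mathbb Z^d$ containing the origin $o$ (*lattice animals*), and $|H|$ is the cardinality of $H$. Let $\nu$ be a probability measure on $\mathcal H$ and $v>0$. Let $N_{x,H}$, $x\in\mathbb Z^d$, $H\in\mathcal H$, be independent Poisson variables with mean $v\,\nu(H)$, and put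
$$\mathcal S^v=\bigcup_{(x,H):\,N_{x,H}\ge1}(x+H).$$
The sets can be coupled to be increasing in $v$. We say that $\mathcal S^v$ *percolates* if it has an infinite nearest-neighbor component, and $v_c(\nu)=\inf\{v>0:\mathbb P(\mathcal S^v\text{ percolates})=1\}$. We write $m_k(\nu)=\sum_H|H|^k\nu(H)$.

The simplest example is $\nu=\delta_{\{o\}}$. Then $\mathcal S^v$ is Bernoulli site percolation of density $1-e^{-v}$, and $v_c=-\log(1-p_c^{\rm site}(\mathbb Z^d))$.

The following facts are known: $v_c(\nu)<\infty$ always; $m_1(\nu)=\infty$ implies $v_c(\nu)=0$; for $d\ge5$ there are $\nu$ with $m_2(\nu)=\infty$ and $v_c(\nu)=0$; and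
$$m_2(\nu)<\infty\ \Longrightarrow\ \mathcal S^v\text{ does not percolate for } v<\frac1{(2d+1)\,m_2(\nu)},\ \text{ so } v_c(\nu)>0. \tag{1}$$

The question is from Balázs Ráth and Sándor Rokob, "Percolation of worms", arXiv:2107.03259 (2021). *Given $d\ge2$, is there $f:\mathbb N\to\mathbb R_+$ with $f(n)/n^2\to0$ such that, for every $\nu$, $\sum_Hf(|H|)\nu(H)<\infty$ implies $v_c(\nu)>0$?* In words: can (1) be improved to a moment condition weaker than a second moment?

Only (1) is used below, and it is short enough to prove.

**Proof of (1).** If $o$ lies in an infinite component, consider the graph whose vertices are the pairs $(x,H)$ with $N_{x,H}\ge1$, two being joined when the sets $x+H$ intersect or contain neighboring sites. Since $m_1\le m_2<\infty$, a.s. each site lies in finitely many of the sets, so this graph is locally finite. An infinite connected locally finite graph contains an infinite self-avoiding path from any vertex. So for every $k$ there is a chain of $k$ distinct pairs $(x_i,H_i)$, consecutive ones joined, with $o\in x_1+H_1$. Given $H_1,\dots,H_k$, there are at most $|H_1|$ choices of $x_1$, and given $x_i$ at most $(2d+1)|H_i||H_{i+1}|$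 choices of $x_{i+1}$. A given chain of distinct pairs is present with probability at most $\prod_iv\nu(H_i)$. So the expected number of chains is at most
$$v^k(2d+1)^{k-1}\sum_{H_1,\dots,H_k}|H_1|^2\cdots|H_{k-1}|^2|H_k|\prod_i\nu(H_i)=v\,m_1\,\big(v(2d+1)m_2\big)^{k-1}\longrightarrow0 .$$
Hence $o$ is a.s. in no infinite component; by translation invariance the same holds for every site. $\square$

**Definition (size law).** For a probability $p$ on $\mathbb N=\{1,2,\dots\}$ put
$$p[n,\infty)=\sum_{k\ge n}p(k),\qquad D(p)=\sup_nn^2p[n,\infty)\in[1,\infty].$$
We say that $\nu$ *has size law $p$* if $\nu(|H|=n)=p(n)$ for all $n$.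

Examples. If all animals have size $k$, then $D(p)=k^2$. If $p(n)=c\,n^{-3}$ with $c$ normalizing, then $n^2p[n,\infty)\le cn^2(n^{-3}+\frac12n^{-2})\le\frac32c$, so $D(p)<\infty$, while $\sum n^2p(n)=\sum c/n=\infty$. Conversely $\sum n^2p(n)<\infty$ forces $D(p)<\infty$, because $n^2p[n,\infty)\le\sum_{k\ge n}k^2p(k)$.

**Theorem 1.** Let $d\ge2$, $f:\mathbb N\to\mathbb R_+$. The implication "$\sum_Hf(|H|)\nu(H)<\infty\Rightarrow v_c(\nu)>0$" holds for all $\nu$ if and only if $\liminf_nf(n)/n^2>0$. In particular it fails for every $f$ with $f(n)/n^2\to0$: the answer to the question is no, for every $d\ge2$.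

**Theorem 2.** (a) For every $d\ge2$ and every $p$ there is $\nu$ with size law $p$ and $v_c(\nu)\le150/D(p)$; so $v_c(\nu)=0$ if $D(p)=\infty$. (b) If $d=2$, there is an absolute constant $c>0$ with $v_c(\nu)\ge c/D(p)$ for every $\nu$ with size law $p$. Hence for $d=2$: some $\nu$ with size law $p$ has $v_c(\nu)=0$ if and only if $\sup_nn^2p[n,\infty)=\infty$.

**Theorem 3.** Let $d\ge3$. Some $\nu$ with size law $p$ has $v_c(\nu)=0$ if and only if $\sum_nn^2p(n)=\infty$.

So for $d=2$ the infimum of $v_c(\nu)$ over all $\nu$ with size law $p$ equals $1/D(p)$ up to absolute constants. The law $p(n)=cn^{-3}$ separates the dimensions: every choice of shapes gives $v_c>0$ in the plane, but some choice gives $v_c=0$ in every dimension $d\ge3$.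

Two conventions. First, by superposition and mapping of Poisson processes, we may realize the zoo by placing at each site $x$, independently over $x$ and $n$, Poisson($v\,p(n)$) many animals of size $n$ with i.i.d. shapes of law $\nu(\cdot\mid|H|=n)$; shapes may carry auxiliary marks. Second (*embedding*), if $\nu$ lives on animals contained in $\mathbb Z^k\times\{0\}^{d-k}$, then $\mathcal S^v\cap(\mathbb Z^k\times\{0\}^{d-k})$ is exactly the $k$-dimensional zoo, so if the $k$-dimensional zoo percolates, so does the $d$-dimensional one.

## 3. Planar sticks, and why no moment below the second suffices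

Start with one size $k$ in the plane. Throw horizontal and vertical sticks of length $k$. A $k\times k$ square contains the starting points of about $vk^2$ of them, and a horizontal and a vertical stick that both cross a square always meet. So $v$ of order $k^{-2}$ should suffice. For a general law we look at one scale $n$ and use all sticks of length at least $n$; there are $v\,n^2p[n,\infty)$ of them in an $n\times n$ square. This is where $D(p)$ comes from.

**Proof of Theorem 2(a).** By embedding let $d=2$. Let $\nu$ give mass $p(n)/2$ to each of $\{0,\dots,n-1\}\times\{0\}$ and $\{0\}\times\{0,\dots,n-1\}$, marked "horizontal" and "vertical" (for $n=1$ the sets coincide, and only the marks differ). Let $v>150/D(p)$. Then $v\,n^2p[n,\infty)>150$ for some $n$. We show that $\mathcal S^v$ percolates a.s.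

We need that site percolation on $\mathbb Z^2$ of density at least $0.9$ percolates a.s. If there is no infinite cluster, then for every $k$ a closed $*$-circuit (steps to any of the 8 surrounding sites) surrounds $[-k,k]^2$. A $*$-circuit of $n$ sites around the origin hits the positive first axis at one of at most $n$ sites, so there are at most $n\cdot8\cdot7^{n-1}$ of them. Since $\sum_nn\,8\cdot7^{n-1}(0.1)^n<\infty$, Borel–Cantelli shows that a.s. only finitely many closed $*$-circuits surround the origin.

**Case $n\le2$.** Then $4v>150$, so $v>37$. Each site $x$ is covered by the animals placed at $x$ itself with probability at least $1-e^{-v}>0.9$, independently over $x$.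

**Case $n\ge3$.** Put $\ell=\lfloor n/3\rfloor$. Then $\ell\ge n/5$ (the worst case $n=3\ell+2$ needs $2\ell\ge2$). Let $\rho=v\,p[n,\infty)$, so $\rho\ell^2\ge\rho n^2/25\ge6$. For $z\in\mathbb Z^2$ call $z$ *good* if some horizontal stick of length $\ge n$ starts in $\ell z+(-\ell,0]\times[0,\ell)$ and some vertical stick of length $\ge n$ starts in $\ell z+[0,\ell)\times(-\ell,0]$. The horizontal starting regions are disjoint for distinct $z$, and so are the vertical ones. Hence goodness is i.i.d., with probability at least
$$(1-e^{-\rho\ell^2/2})^2\ge(1-e^{-3})^2>0.9 .$$

The horizontal stick of a good $z$ starts at first coordinate at least $\ell z_1-\ell+1$ and at most $\ell z_1$, and has at least $3\ell$ sites. So it covers the first coordinates $\ell z_1+[0,2\ell)$ in a row with second coordinate in $\ell z_2+[0,\ell)$. Likewise its vertical stick covers $\ell z_2+[0,2\ell)$ in a column with first coordinate in $\ell z_1+[0,\ell)$. So the two sticks of $z$ meet. If $z+e_1$ is good, its vertical stick is in a column of $\ell z_1+[\ell,2\ell)$ and covers all rows in $\ell z_2+[0,\ell)$, so the horizontal stick of $z$ meets it. In the same way,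 the vertical stick of $z$ meets the horizontal stick of $z+e_2$ if $z+e_2$ is good. Good sites percolate a.s., hence so does $\mathcal S^v$. $\square$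

**Proof of Theorem 1.** Suppose $\liminf f(n)/n^2>0$, say $f(n)\ge cn^2$ for $n\ge n_0$ with $c>0$. If $\sum_Hf(|H|)\nu(H)<\infty$, then $m_2(\nu)\le n_0^2+c^{-1}\sum_Hf(|H|)\nu(H)<\infty$, and (1) gives $v_c(\nu)>0$.

Suppose $\liminf f(n)/n^2=0$, which is the case if $f(n)/n^2\to0$. Choose $n_1<n_2<\cdots$ with $n_i\ge2^i$ and $f(n_i)\le4^{-i}n_i^2$. Put $p(n_i)=C2^i/n_i^2$ and $p=0$ elsewhere; a normalizing $C$ exists because $\sum_i2^i/n_i^2\le\sum_i2^{-i}<\infty$. For the stick measure $\nu$ of Theorem 2(a),
$$\sum_Hf(|H|)\nu(H)\le C\sum_i2^i4^{-i}<\infty,\qquad D(p)\ge n_i^2p(n_i)=C2^i\to\infty ,$$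
so $v_c(\nu)=0$. $\square$

## 4. In the plane, $D(p)$ is the right quantity for all shapes

Here we show that in $d=2$ no shapes do better than sticks. The method is a recursion over scales $R=1,10,100,\dots$ for the probability that small animals cross an annulus. The place where the plane enters is marked below.

**Proof of Theorem 2(b).** If $D=D(p)=\infty$ there is nothing to prove, so let $D<\infty$. Put $B(R)=[-R,R]^2\cap\mathbb Z^2$, and let $\mathcal S_{<R}$ be the union of the animals of size less than $R$. Let $\mathrm{Cr}(x,R)$ be the event that there is a path in $\mathcal S_{<R}\cap(x+B(8R))$ from $x+B(R)$ to $\{y:|y-x|_\infty=8R\}$. It depends only on animals placed in $x+B(9R)$, since an animal of size less than $R$ stays within distance $R$ of its starting point. Let $g(R)=\mathbb P(\mathrm{Cr}(o,R))$.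

**Step 1: a recursion for $g$.** The aim is
$$g(10R)\le C_1g(R)^2+C_2Dv,\qquad C_1=40\cdot280,\quad C_2=181^2 . \tag{2}$$
Suppose $\mathrm{Cr}(o,10R)$ occurs and no animal with $R\le|H|<10R$ meets $B(80R)$. Then the crossing path lies in $\mathcal S_{<R}$. It starts in $B(10R)$ and reaches norm $80R$, and the norm changes by at most one per step. So it has vertices $v_1,v_2$ with $|v_1|_\infty=10R$ and $|v_2|_\infty=70R$. Cover $\{|\cdot|_\infty=10R\}$ by $40$ boxes $z+B(R)$ with $|z|_\infty=10R$ (centers at spacing $2R$ along the sides), and $\{|\cdot|_\infty=70R\}$ by $280$ boxes with $|z|_\infty=70R$. Let $v_1\in z_1+B(R)$ and $v_2\in z_2+B(R)$ for such centers. Followed forward from $v_1$, the path reaches norm $80R$, hence distance at least $70R\ge8R$ from $z_1$; stopping it when it first has distance $8R$ from $z_1$ shows that $\mathrm{Cr}(z_1,R)$ occurs. Followed backward from $v_2$, it reaches $B(10R)$, hence distance at least $60R\ge8R$ from $z_2$; so $\mathrm{Cr}(z_2,R)$ occurs. As $|z_1-z_2|_\infty\ge60R>18R$, these two events are independent. A union bound over $(z_1,z_2)$ gives the first term. For the second, an animal of size less than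 $10R$ meeting $B(80R)$ starts in $B(90R)$. So the expected number of animals with $R\le|H|<10R$ meeting $B(80R)$ is at most $(180R+1)^2v\,p[R,\infty)\le181^2R^2v\,p[R,\infty)\le181^2Dv$.

**Step 2: crossings stay unlikely at all scales.** No animal has size less than $1$, so $g(1)=0$. Let $\delta=C_2Dv\le1/(4C_1)$. If $g(R)\le2\delta$, then (2) gives $g(10R)\le4C_1\delta^2+\delta\le2\delta$. So $g(10^k)\le2\delta$ for all $k\ge0$.

**Step 3: large animals rarely come near.** The aim is to bound the expected number of animals with $|H|\ge R$ meeting $B(8R)$. A connected set of size $h\ge R$ is covered by at most $2(h-1)/R+1\le3h/R$ translates of $B(R)$: take a depth-first walk of a spanning tree, which has $2(h-1)$ steps, and cut it into pieces of at most $R$ steps. A given translate of $B(R)$ meets $B(8R)$ for $(18R+1)^2\le361R^2$ shifts. So at most $\frac{3h}R\cdot361R^2=1083\,hR$ translates of the set meet $B(8R)$. This is where $d=2$ matters: the bound involves $\sum_{n\ge R}n\,p(n)$, multiplied by only one power of $R$. The expected number is thus at most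
$$1083\,vR\sum_{n\ge R}n\,p(n)=1083\,vR\Big(Rp[R,\infty)+\sum_{n>R}p[n,\infty)\Big)\le1083\,vR\Big(\frac DR+D\sum_{n>R}\frac1{n^2}\Big)\le2166\,Dv .$$

**Step 4: conclusion.** If $B(R)$ meets an infinite component, follow a path in it from $B(R)$ until it first has norm $8R$. Either it uses only animals of size less than $R$, and $\mathrm{Cr}(o,R)$ occurs, or an animal of size $\ge R$ meets $B(8R)$. For $R=10^k$ this has probability at most $2C_2Dv+2166Dv$, which is at most $\frac12$ if $v\le c/D$ with $c>0$ a small absolute constant, chosen also so that $C_2c\le1/(4C_1)$. Letting $k\to\infty$, $\mathbb P(\mathcal S^v\text{ percolates})\le\frac12$. By ergodicity of the Poisson field under translations this probability is $0$ or $1$, so it is $0$. Hence $v_c(\nu)\ge c/D$.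

The last sentence of Theorem 2 follows: if $D(p)=\infty$ use (a), if $D(p)<\infty$ use (b). $\square$

## 5. The law $p(n)=cn^{-3}$: no single scale can percolate

For $d\ge3$ the natural attempt is to repeat Section 3: choose one good scale, choose clever shapes for the sizes near it, and renormalize. It fails for any shapes as soon as $p(n)=cn^{-3}$. Keep only the animals with sizes in $[R,2R)$. They form a zoo of intensity $v\,p[R,2R)$ whose second moment is $\sum_{R\le n<2R}n^2p(n)/p[R,2R)$. By (1) this zoo does not percolate when
$$v\sum_{R\le n<2R}n^2p(n)<\frac1{2d+1},\qquad\text{where}\quad\sum_{R\le n<2R}n^2p(n)=\sum_{R\le n<2R}\frac cn\le c .$$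
So for $v<1/((2d+1)c)$ no dyadic scale percolates alone. By the same computation, any set of at most $K$ dyadic scales fails when $v<1/((2d+1)cK)$. For small $v$ many scales *must* cooperate, and Section 4 shows that in the plane even that cooperation fails. In $d\ge3$, the links of Section 1 are the mechanism of cooperation.

A second obstacle shapes the construction. Our recursion needs widely separated scales, $r_{j+1}\ge r_j^{10}$. If each scale used only sizes $n$ comparable to $r_j$, divergence could be lost. Suppose $\sum_{2^i\le n<2^{i+1}}n^2p(n)=c/i$ for $i\ge1$. The total diverges, but along any exponents $i_j\ge10^j$ it converges. So each scale $r$ has to serve a window of sizes that is polynomially wide, here $128r\le n<256r^{6/5}$. This is why the shapes are combs: with $r$ fixed, a larger $n$ just means more teeth.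

## 6. Levels, combs and boxes

From now on we prove Theorem 3. If $\sum n^2p(n)<\infty$, then $m_2(\nu)=\sum n^2p(n)$ for each $\nu$ with size law $p$, and (1) gives $v_c(\nu)>0$. Conversely let $\sum n^2p(n)=\infty$. By embedding we may take $d=3$. The constants are
$$\varepsilon_0=10^{-5},\quad\lambda=18\log10^5,\quad M=331776\,(1+\lambda),\quad\kappa_0=1296^{-2},\quad\kappa=\kappa_0/2 ,$$
and a universal $r_*$ so large that every $r\ge r_*$ satisfies the following.

- (R1) $r\ge2$ and $r^{1/10}\ge1+\kappa M$.
- (R2) $\kappa_0^{-1}\big(Mr^{-3/5}+255\,r^{-1/2}\big)\le1$.
- (R3) $900\,r^{-1/2}\le0.05$ and $\exp\!\big(-0.1\cdot2^{-17}M\,r^{3/5-1/100}\big)\le\varepsilon_0$.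
- (R4) $Mr^{-4/5}\le\frac14$ and $960\,r^{-1/10}\le\frac14$.
- (R5) $32\,r^{-7/5}+\exp\!\big(-Mr^{1/5}/10368^2\big)\le2\varepsilon_0$.

Nothing here depends on $v$. This matters, because one measure $\nu$ must work for all $v>0$.

**Step 1: levels.** The aim is to choose separated scales that still carry a divergent part of $\sum n^2p(n)$. Let $\rho_1\in\mathbb N$ with $2^{\rho_1}\ge r_*$ and $\rho_{i+1}=\lceil6\rho_i/5\rceil$. The windows $[2^{\rho_i+7},2^{\rho_{i+1}+7})$ partition a neighborhood of $\infty$ in $\mathbb N$. So the sum of $n^2p(n)$ over all windows is infinite, and therefore infinite over the windows whose index lies in some fixed residue class mod $13$. List these windows as levels $j=1,2,\dots$, with windows $W_j$ and $r_j=2^\rho$ for the corresponding $\rho$. Since $\lceil6\rho/5\rceil\le6\rho/5+1$ and $(6/5)^{13}>10$,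
$$W_j\subset[128r_j,256r_j^{6/5}),\quad r_{j+1}\ge r_j^{10},\quad r_j\mid r_{j+1},\quad r_1\ge r_*,\quad a_j:=\sum_{n\in W_j}n^2p(n)<\infty,\quad\sum_ja_j=\infty . \tag{3}$$
Put $r_0=1$. Then $r_{j-1}\le r_j^{1/10}$ and $r_{j-1}\le r_j/2$ for all $j\ge1$.

**Step 2: shapes.** For $n\in W_j$, $r=r_j$, put $m=m(n)=\lfloor(n-1)/(18r)\rfloor$, which is nondecreasing in $n\in W_j$. Then
$$m\ge7,\qquad\frac n{24r}\le m\le\frac n{18r}\le15r^{1/5},\qquad\Big\lfloor\frac m2\Big\rfloor\ge\frac m3\ge\frac n{72r} . \tag{4}$$
Indeed $(n-1)/(18r)\ge127/18>7$. From $(n-1)/(18r)<m+1\le\frac87m$ we get $m>7(n-1)/(144r)\ge6n/(144r)$, as $n\ge7$. The upper bound uses $256/18<15$, and $\lfloor m/2\rfloor\ge(m-1)/2\ge m/3$ for $m\ge3$.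

**Definition (comb).** Let $(\alpha_i,\beta_i)$, $(\alpha_i',\beta_i')$, $1\le i\le m$, be i.i.d. uniform on $\{0,\dots,3r-1\}^2$. The comb of size $n$ contains the $e_1$-*teeth* $\{(t,\alpha_i,\beta_i):0\le t<3r\}$ and the $e_2$-*teeth* $\{(\alpha_i',t,\beta_i'):0\le t<3r\}$. The base $(0,\alpha_i,\beta_i)$, resp. $(\alpha_i',0,\beta_i')$, of each tooth is joined to $o$ by a path of at most $6r-1$ sites. This uses at most $2m\cdot9r\le n-1$ sites. Neighboring sites are added by a fixed rule until the connected set has exactly $n$ sites. The teeth, with their indices $i$, are kept as marks.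

A toy example with $r=2$, $m=1$ (outside our windows): if $(\alpha_1,\beta_1)=(2,5)$ and $(\alpha_1',\beta_1')=(3,0)$, the teeth are $\{(t,2,5):0\le t<6\}$ and $\{(3,t,0):0\le t<6\}$, and the bases $(0,2,5)$ and $(3,0,0)$ are joined to $o$ by paths of $8$ and $4$ sites, both at most $6r-1=11$.

Let $\nu(\cdot\mid|H|=n)$ be the law of the comb for $n\in\bigcup_jW_j$, and a point mass on any fixed animal of size $n$ for all other $n$. This $\nu$ has size law $p$. **The claim to prove:** $\mathcal S^v$ percolates a.s. for every $v>0$.

**Step 3: boxes.** We organize space so that the position of a tooth in a box is exactly uniform. A $k$-*box* is $r_kz+[0,r_k)^3$, $z\in\mathbb Z^3$; $0$-boxes are sites, and boxes are nested by (3). A level-$j$ animal placed at $x$ is *assigned* to the $j$-box $Q$ with $x\in Q-(r_j,r_j,r_j)$. A tooth *crosses* a box if its line hits the box and the tooth contains the intersection of its line with the box.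

Let $Q=[0,r)^3$ with $r=r_j$, so $x\in[-r,-1]^3$. Each $e_1$-tooth covers the first coordinates $[x_1,x_1+3r)\supset[0,2r)$, and its position in the other two coordinates is uniform on a $3r\times3r$ square containing $[0,2r)^2$; similarly for $e_2$-teeth. So, given $x$:
$$\begin{aligned}&\text{each tooth crosses } Q \text{ with probability } 1/9,\text{ and then its position is uniform in the } r\times r\\&\text{cross-section of } Q;\text{ the same holds for crossing } Q+re_1\text{ and for crossing } Q+re_2;\\&\text{different teeth are independent.}\end{aligned}\tag{5}$$
For a $j$-box $Q$ let $\mathcal P_Q$ be the configuration of all level-$i$ animals assigned to $i$-boxes contained in $Q$, $1\le i\le j$. For disjoint boxes these configurations are independent.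

## 7. Links between perpendicular lines

A *line* is an $e_1$-line or an $e_2$-line of $\mathbb Z^3$, and we identify a tooth with its line where convenient. Let an $e_1$-line $(\cdot,y_0,z_0)$ and an $e_2$-line $(x_1,\cdot,z_1)$ both hit a $j$-box $Q$. For $k<j$ they hit a common $k$-box if and only if $\lfloor z_0/r_k\rfloor=\lfloor z_1/r_k\rfloor$. That box is then unique, because it contains $(x_1,y_0,z_0)$, and it lies in $Q$, since this point does. A common $k$-box implies a common $k'$-box for $k'\ge k$.

**Definition (links).** The following is recursive in $j$.

- $J_0(\ell,\ell';Q)$, for a site $Q$ on both lines $\ell,\ell'$, is the sure event.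
- Perpendicular lines $\ell,\tau$ hitting a $j$-box are *linked below $j$* if they hit a common $k$-box for some $k\le j-1$, and, for the *smallest* such $k$ and the common $k$-box $Q'$, the event $J_k(\cdot,\cdot;Q')$ occurs for the two lines, the $e_1$-line being taken first.
- For lines $\ell,\ell'$ (parallel or not) hitting a $j$-box $Q$, $j\ge1$, the event $J_j(\ell,\ell';Q)$ occurs if some level-$j$ animal assigned to $Q$ has a tooth $\tau\perp\ell$ with index in the first half ($i\le\lfloor m/2\rfloor$) and a tooth $\tau'\perp\ell'$ with index in the second half ($\lfloor m/2\rfloor<i\le2\lfloor m/2\rfloor$), both crossing $Q$, such that $\tau,\ell$ are linked below $j$ and $\tau',\ell'$ are linked below $j$.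

A toy example with $r_1=4$, $r_2=16$: take the $e_1$-line with $(y_0,z_0)=(5,6)$ and the $e_2$-line with $x_1=9$. If $z_1=6$ they meet and are linked below $2$ for free. If $z_1=7$ they do not meet, but share the $1$-box $[8,12)\times[4,8)\times[4,8)$; they are linked below $2$ if and only if some level-$1$ animal assigned to this box has suitable teeth touching both of them. If $z_1=8$ they share no $1$-box and are not linked below $2$.

By induction, $J_j(\cdot,\cdot;Q)$ is an increasing event determined by $\mathcal P_Q$. The halves of the indices serve to make $\tau$ and $\tau'$ distinct, hence independent, teeth.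

**Lemma 4 (links connect).** (i) On $J_j(\ell,\ell';Q)$ with $j\ge1$ there is a connected subset of the zoo meeting $\ell\cap Q$ and $\ell'\cap Q$. (ii) If a tooth $\tau$ of an animal $A$ of the zoo crosses a $j$-box $Q$ and is linked below $j$ to a line $\ell$ hitting $Q$, there is a connected subset of the zoo containing $A$ and meeting $\ell\cap Q$.

**Proof.** Induction on $j$. For (ii), let $k$ and $Q'\subset Q$ be as in the definition of "linked". If $k=0$, then $Q'$ is a site of $\ell\cap Q$ on the line of $\tau$, and $A$ contains it because $\tau$ crosses $Q$. If $k\ge1$, then by (i) for $k<j$ a connected subset of the zoo meets $\tau\cap Q'\subset A$ and $\ell\cap Q'$; take its union with $A$. For (i), apply (ii) to $(\tau,\ell)$ and to $(\tau',\ell')$; both connected sets contain the same animal, so their union is connected. $\square$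

Fix $v>0$ and put $\hat v=v/3$; three independent zoos of intensity $\hat v$ will be used later. Define
$$w_0=u_0=1,\qquad w_j=\kappa\,\hat v\,a_j\,u_{j-1}^2,\qquad u_j=u_{j-1}+w_j=\sum_{k\le j}w_k . \tag{6}$$

**Lemma 5 (link probabilities).** Consider the zoo of intensity $\hat v$. If $\hat va_iu_{i-1}<M$ for $1\le i\le j$, then $\mathbb P(J_j(\ell,\ell';Q))\ge w_j/r_j$ for all lines $\ell,\ell'$ hitting a $j$-box $Q$.

**Proof.** Induction on $j$; for $j=0$ the probability is $1=w_0/r_0$. Let $j\ge1$ and $u=u_{j-1}$. If $a_j=0$, then $w_j=0$ and there is nothing to prove, so let $a_j>0$.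

**Step 1: one tooth.** This step shows that the scales add up. Let $\ell$ hit $Q$, and let $\tau\perp\ell$ be a random tooth of an animal assigned to $Q$. By (5), $\tau$ crosses $Q$ with probability $1/9$, and then its third coordinate is uniform among the $r_j$ values of $Q$. The smallest common box then has index $0$ with conditional probability $1/r_j$, and index $k$, $1\le k<j$, with conditional probability $(r_k-r_{k-1})/r_j\ge r_k/(2r_j)$. The event $J_k$ in the common $k$-box is determined by levels at most $k<j$, hence independent of $\tau$, and by induction has probability at least $w_k/r_k$. So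
$$\mathbb P(\tau\text{ crosses }Q\text{ and is linked below }j\text{ to }\ell)\ge\frac19\sum_{k<j}\frac{r_k}{2r_j}\cdot\frac{w_k}{r_k}=\frac u{18r_j} . \tag{7}$$

**Step 2: first moment.** Let $N$ be the number of triples (animal, $\tau$, $\tau'$) as in the definition of $J_j$; we need a lower bound for $\mathbb EN$. For one animal of size $n$ there are $\lfloor m/2\rfloor^2$ pairs $(\tau,\tau')$, with independent positions. Given both positions, the two link events are increasing in the configuration of levels below $j$, which is independent of level $j$. By Harris' inequality their joint conditional probability is at least the product. Averaging over the independent positions and using (7), each pair succeeds with probability at least $(u/(18r_j))^2$. There are $r_j^3$ starting points assigned to $Q$, so by (4)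
$$\mathbb EN\ge\sum_{n\in W_j}\hat vp(n)\,r_j^3\Big(\frac n{72r_j}\Big)^2\Big(\frac u{18r_j}\Big)^2=\kappa_0\frac{\hat va_ju^2}{r_j} . \tag{8}$$

**Step 3: second factorial moment.** We show that it is at most $\mathbb EN$, so that $N\ge1$ has probability comparable to $\mathbb EN$. A crossing tooth linked below $j$ to $\ell$ lies in the same $(j-1)$-slab as $\ell$ (a layer of $r_{j-1}$ consecutive third coordinates), which for a crossing tooth has probability at most $\sigma:=r_{j-1}/r_j$. We bound the link events by this alone. Ordered pairs of triples with different animals contribute, by the Poisson property and $m\le n/(18r_j)$, at most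
$$\Big(\sum_{n\in W_j}\hat vp(n)r_j^3m^2\sigma^2\Big)^2\le\Big(\frac{\hat va_jr_{j-1}^2}{r_j}\Big)^2 .$$
Ordered pairs of distinct triples with the same animal involve either four distinct teeth or three distinct teeth (sharing $\tau$ or sharing $\tau'$), and contribute at most
$$\sum_{n\in W_j}\hat vp(n)r_j^3(m^4\sigma^4+2m^3\sigma^3)\le\frac{\hat va_jr_{j-1}^2}{r_j}\max_{n\in W_j}\big((m\sigma)^2+2m\sigma\big) .$$
Here $m\sigma\le15r_j^{1/5}r_j^{1/10-1}=15r_j^{-7/10}$. Since $u\ge1$, we have $\hat va_j\le\hat va_ju<M$. Dividing by (8) and using $r_{j-1}\le r_j^{1/10}$ and (R2),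
$$\frac{\mathbb E[N(N-1)]}{\mathbb EN}\le\kappa_0^{-1}\Big(Mr_j^{4/10-1}+r_j^{2/10}\big(225\,r_j^{-14/10}+30\,r_j^{-7/10}\big)\Big)\le\kappa_0^{-1}\big(Mr_j^{-3/5}+255\,r_j^{-1/2}\big)\le1 .$$

**Step 4: conclusion.** For integers $N\ge0$, $\mathbf 1_{N\ge1}\ge N-\frac12N(N-1)$. Hence $\mathbb P(N\ge1)\ge\frac12\mathbb EN\ge\frac12\kappa_0\hat va_ju^2/r_j=w_j/r_j$. $\square$

## 8. The blow-up of $u_j$ and the final level

**Lemma 6.** Some $j\ge1$ has $\hat va_ju_{j-1}\ge M$.

**Proof.** Suppose not. Then $w_j=\kappa\hat va_ju_{j-1}\cdot u_{j-1}\le\kappa M\,u_{j-1}$, so $u_j\le(1+\kappa M)u_{j-1}$ for all $j$, and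
$$\frac1{u_{j-1}}-\frac1{u_j}=\frac{w_j}{u_{j-1}u_j}=\kappa\hat va_j\frac{u_{j-1}}{u_j}\ge\frac{\kappa\hat va_j}{1+\kappa M} .$$
The left sides telescope to at most $1/u_0=1$, while $\sum_ja_j=\infty$. This is a contradiction. $\square$

Let $J$ be the smallest such $j$. Then Lemma 5 applies to all levels below $J$. Write
$$r=r_J,\quad s=r_{J-1}\le r^{1/10},\quad u=u_{J-1},\quad a=a_J,\quad W=W_J,\quad T=\lceil r^{3/5}\rceil\le2r^{3/5} .$$
We also need that $u$ is small compared with $r$. By minimality of $J$, $u\le(1+\kappa M)^{k}$ with $k=J-1$, while $r\ge r_1^{10^k}$ and $10^k\ge10k$. So (R1) gives $r^{1/100}\ge r_1^{k/10}\ge(1+\kappa M)^k\ge u$, that is, $1\le u\le r^{1/100}$.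

Define $v'$ by $v'au=M$; then $v'\le\hat v$. Write the zoo of intensity $v$ as the union of three independent zoos $\mathcal A,\mathcal B,\mathcal C$ of intensity $\hat v$. At level $J$ use only an independent thinning of each to intensity $v'$; dropping animals is harmless, since we are proving percolation. From here on, "level-$J$ animal" refers to the thinned collections, while levels below $J$ keep intensity $\hat v$.

One more form of the link estimate is needed. Let a line $\ell$ hit a $(J-1)$-box $b$, and let $\tau\perp\ell$ be a line hitting $b$ with uniform position in the $s\times s$ cross-section of $b$. As in (7), without the factor $1/9$ and with $s$ in place of $r_j$,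
$$\mathbb P(\tau,\ell\text{ linked below }J)\ge\sum_{k<J}\frac{r_k}{2s}\cdot\frac{w_k}{r_k}=\frac u{2s}, \tag{9}$$
and this event is determined by $\mathcal P_b$ and the two lines. (For $J=1$ we have $s=1$, $b$ is a site, and the lines meet.)

## 9. A large cluster in each $J$-box

Let $Q$ be a $J$-box. Its *slabs* are its $r/s$ layers of thickness $s$ in direction $e_3$, each made of $(J-1)$-boxes. The goal is a cluster containing at least $T$ teeth that cross $Q$ and lie in distinct slabs. We grow it tooth by tooth: follow a known tooth $\ell$ through its $r/s$ boxes of side $s$, look for new level-$J$ combs linked to $\ell$, and add their other teeth. We shall see that the mean number of new teeth per tooth is at least $1+\lambda$, so this resembles a supercritical branching process. But offspring come in batches of up to $2m(n)$, and a process that starts with one tooth and jumps rarely in large batches is likely to die. The remedy is to start from a population comparable to the largest possible batch. For this, split the sizes in $W$ at a median of $n^2p(n)$: start with a comb above the median, explore with combs below it.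

Let $n_*$ be the largest $n'\in W$ with $\sum_{n\in W,\,n\ge n'}n^2p(n)\ge a/2$. By maximality, the terms with $n>n_*$ sum to less than $a/2$. So
$$\sum_{n\in W,\,n\ge n_*}n^2p(n)\ge\frac a2,\qquad\sum_{n\in W,\,n\le n_*}n^2p(n)\ge\frac a2,\qquad B:=2m(n_*) . \tag{10}$$

**Lemma 7.** There is an event $E(Q)$ with $\mathbb P(E(Q))\ge1-2\varepsilon_0$, depending only on $\mathcal A$- and $\mathcal C$-animals assigned to $Q$ and its sub-boxes, on which there are a connected subset $K(Q)$ of the zoo and a set $L(Q)$ of at least $T/2$ lines of one common direction, in distinct slabs of $Q$, with $\ell\cap Q\subset K(Q)$ for every $\ell\in L(Q)$.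

**Proof.**

**Step 1: the starting comb, from $\mathcal C$.** The purpose is to find at least $B/18$ initial teeth. Call a level-$J$ $\mathcal C$-animal assigned to $Q$, of size $n\ge n_*$, *qualified* if at least $m(n)/9$ of its teeth cross $Q$ and all its crossing teeth lie in distinct slabs. The number $X$ of crossing teeth is binomial with parameters $2m$ and $1/9$, so $\mathbb EX=2m/9\ge14/9$ and $\mathbb E[X^2]\le\mathbb EX+(\mathbb EX)^2$. By Paley–Zygmund,
$$\mathbb P\big(X\ge\tfrac12\mathbb EX\big)\ge\frac14\cdot\frac{(\mathbb EX)^2}{\mathbb E[X^2]}\ge\frac14\cdot\frac{\mathbb EX}{1+\mathbb EX}\ge\frac14\cdot\frac{14}{23}\ge0.15 .$$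
Two crossing teeth share a slab with probability at most $(2m)^2s/r\le900\,r^{2/5+1/10-1}\le0.05$ by (R3). So an animal of size at least $n_*$ is qualified with probability at least $0.1$. The mean number of animals of size at least $n_*$ assigned to $Q$ is at least
$$\sum_{n\in W,\,n\ge n_*}v'p(n)r^3\ge v'r^3\cdot\frac a2\cdot\big(256r^{6/5}\big)^{-2}=\frac M{2u}\,2^{-16}r^{3/5}\ge2^{-17}M\,r^{3/5-1/100} .$$
So by (R3) a qualified animal exists with probability at least $1-\varepsilon_0$. Choose one by a fixed rule. Its crossing teeth are the initial *visited* teeth. Since $m(\cdot)$ is nondecreasing, their number satisfies $q_0\ge m(n_*)/9=B/18$.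

**Step 2: the exploration, using $\mathcal A$.** Here we define the growth so that every piece of randomness used is fresh. At all times the visited teeth will cross $Q$ and lie in distinct slabs. Process the visited teeth one by one. For the current tooth $\ell$, treat one after another the $r/s$ many $(J-1)$-boxes $b\subset Q$ hit by $\ell$. *Treating $b$* means revealing $\mathcal P_b$ of $\mathcal A$ and all not yet revealed level-$J$ $\mathcal A$-animals of size at most $n_*$ assigned to $Q$ that have a tooth $\perp\ell$ crossing $Q$ and hitting $b$. If exactly one animal $A$ is newly revealed, and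

- (i) exactly one of its teeth crosses $Q$ and hits $b$, this tooth $\tau$ is perpendicular to $\ell$, and all its other teeth crossing $Q$ lie in pairwise distinct slabs containing no visited tooth,
- (ii) $\tau$ and $\ell$ are linked below $J$,

then *accept* $A$ and add its other crossing teeth to the visited ones. Let $Y$ be the number of teeth added in this treatment, with $Y=0$ if nothing is accepted. Since accepted sizes are at most $n_*$, $0\le Y\le B$. Stop when at least $T$ teeth are visited (*success*) or when all visited teeth have been processed (*failure*).

When $A$ is accepted, Lemma 4(ii) gives a connected subset of the zoo containing $A$ and meeting $\ell\cap Q$, which lies in the animal of $\ell$ because $\ell$ crosses $Q$. So all visited teeth lie in one connected subset of the zoo.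

**Step 3: freshness.** This step justifies the conditional probabilities used in Step 4. Visited teeth lie in distinct slabs, so each box $b$ is treated at most once; hence $\mathcal P_b$ is independent of the past and of all level-$J$ animals. The possible animals form a finite set of types $\omega=(x,n,\text{positions of all teeth})$ with independent Poisson multiplicities. Which types get revealed when $b$ is treated is determined by the past, and a revealed type is revealed with its full multiplicity. So, given the past, the multiplicities of unrevealed types keep their independent Poisson laws. Finally, *a type satisfying* (i) *for $b$ has not been revealed before.* It would have needed a tooth that crosses $Q$ and hits an earlier treated box, and earlier treated boxes lie in slabs of visited teeth. Its crossing teeth other than $\tau$ avoid all slabs of visited teeth. The tooth $\tau$ lies in the slab of $\ell$, in which the only treated boxes are boxes hit by $\ell$; being perpendicular to $\ell$, $\tau$ hits only one of those, namely $b$ itself.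

**Step 4: the drift.** The aim is
$$\mathbb E[Y\mid\text{past}]\ge\mu\,\frac sr,\qquad\mu:=\frac M{331776}=1+\lambda, \tag{11}$$
whenever fewer than $T$ teeth are visited. Since a tooth has $r/s$ boxes, this means at least $\mu$ expected new teeth per processed tooth.

*No crowding.* By (5) the mean number of $\mathcal A$-animals of level $J$ and size at most $n_*$ assigned to $Q$ with a tooth $\perp\ell$ crossing $Q$ and hitting $b$ is at most
$$\sum_{n\in W}v'p(n)r^3\cdot m\cdot\frac19\Big(\frac sr\Big)^2\le\sum_{n\in W}v'p(n)\,n\,s^2\le\frac{v'as^2}{128r}\le Mr^{-4/5}\le\frac14 ,$$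
using $m\le n/(18r)$, then $n\ge128r$, then $v'a=M/u\le M$ and $s\le r^{1/10}$, and finally (R4). For a type $\omega$ satisfying (i), with mean multiplicity $\mu_\omega$, the probability that exactly one animal of type $\omega$ and no other animal is newly revealed is therefore at least $\mu_\omega e^{-1/4}\ge\frac34\mu_\omega$.

*Many other teeth.* Fix $n$ and a tooth $\tau\perp\ell$ of an animal of size $n$. Given that $\tau$ crosses $Q$ and hits $b$, and that a specified other tooth crosses $Q$, condition (i) can fail only if some other tooth crosses $Q$ in one of the fewer than $T$ visited slabs (this includes the slab of $b$), or if two other crossing teeth share a slab. This has probability at most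
$$(2mT+4m^2)\frac sr\le\big(60\,r^{4/5}+900\,r^{2/5}\big)r^{-9/10}\le960\,r^{-1/10}\le\frac14$$
by (R4). Each of the $2m-1$ other teeth crosses $Q$ with probability $1/9$. So, given that $\tau$ crosses $Q$ and hits $b$, the expected number of other crossing teeth on the event (i) is at least $\frac{2m-1}9\cdot\frac34\ge\frac m{12}$.

*The link.* Given that $\tau$ crosses $Q$ and hits $b$, its position in the cross-section of $b$ is uniform and independent of the other teeth, and $\mathcal P_b$ is fresh. So by (9), $\tau$ and $\ell$ are linked below $J$ with probability at least $u/(2s)$, independently of the other teeth.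

Under (i) the tooth $\tau$ is unique, so we may sum over the $m$ choices of $\tau$ without double counting. Using $m^2\ge n^2/(576r^2)$ from (4), and (10),
$$\mathbb E[Y\mid\text{past}]\ge\frac34\sum_{n\in W,\,n\le n_*}v'p(n)r^3\cdot m\frac{s^2}{9r^2}\cdot\frac m{12}\cdot\frac u{2s}=\sum_{n\in W,\,n\le n_*}v'p(n)\frac{m^2rsu}{288}\ge\frac{v'u\,(a/2)}{288\cdot576}\cdot\frac sr=\frac M{576^2}\cdot\frac sr ,$$
and $576^2=331776$. This is (11).

**Step 5: survival.** We turn the drift into a bound on the failure probability. After $t$ treated boxes put $q_t=\#\text{visited}-ts/r$. Failure means that all boxes of all visited teeth are treated, that is, $q_t=0$ at the end. Put $\theta=\lambda/B$. As $0\le Y\le B$, convexity of $y\mapsto e^{-\theta y}$ gives $e^{-\theta Y}\le1-(1-e^{-\lambda})Y/B$. So by (11)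
$$\mathbb E\big[e^{-\theta(Y-s/r)}\mid\text{past}\big]\le\exp\Big(\frac s{rB}\big(\lambda-(1-e^{-\lambda})\mu\big)\Big)\le1 ,$$
because $\lambda\le(1+\lambda)(1-e^{-\lambda})$, which is the inequality $(1+\lambda)e^{-\lambda}\le1$. So $e^{-\theta q_t}$ is a supermartingale up to the stopping time. That time is at most $Tr/s$, since boxes are treated only while fewer than $T$ teeth are visited. By optional stopping,
$$\mathbb P(\text{failure}\mid\text{start})\le e^{-\theta q_0}\le e^{-\lambda/18}=\varepsilon_0 .$$

**Step 6: conclusion.** Let $E(Q)$ be the event that start and exploration succeed; its probability is at least $1-2\varepsilon_0$. On $E(Q)$ at least $T$ visited teeth cross $Q$, lie in distinct slabs and belong to one connected subset $K(Q)$ of the zoo. At least half of them have one common direction, and their lines form $L(Q)$ (choices by a fixed rule). $\square$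

## 10. Joining neighboring boxes

Let $Q'=Q+re_i$, $i\in\{1,2\}$. On $E(Q)\cap E(Q')$ let $C(Q,Q')$ be the event that some level-$J$ $\mathcal B$-animal assigned to $Q$ has

- a tooth $\tau$ with index in the first half, crossing $Q$, perpendicular to a line of $L(Q)$ and linked to it below $J$ in $Q$, and
- a tooth $\tau'$ with index in the second half, crossing $Q'$, perpendicular to a line of $L(Q')$ and linked to it below $J$ in $Q'$,

with links taken with respect to $\mathcal B$. By Lemma 4(ii), applied in $Q$ and in $Q'$ to the same animal, $K(Q)$ and $K(Q')$ then lie in one connected subset of $\mathcal S^v$.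

**Lemma 8.** Given $\mathcal A$ and $\mathcal C$ with $E(Q)\cap E(Q')$, the event $C(Q,Q')$ fails with conditional probability at most $2\varepsilon_0$.

**Proof.** The lines $L(Q),L(Q')$ are functions of $\mathcal A,\mathcal C$, and $\mathcal B$ is independent of them.

**Step 1: a typical lower-level configuration gives many linked positions.** Let $\pi$ be the conditional probability, given the $\mathcal B$-configuration of levels below $J$, that a tooth perpendicular to the lines of $L(Q)$, of an animal assigned to $Q$, crosses $Q$ and is linked below $J$ to a line of $L(Q)$. Let $b$ run over the $(J-1)$-boxes in $Q$ hit by lines of $L(Q)$. There are at least $\frac T2\cdot\frac rs$ of them, and each is hit by exactly one such line $\ell_b$, because the lines lie in distinct slabs. Let $Z_b\le s^2$ be the number of positions in the cross-section of $b$ whose perpendicular line is linked below $J$ to $\ell_b$. A linked tooth shares a slab with its line, and its position then determines $b$. So by (5)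
$$\pi=\frac1{9r^2}\sum_bZ_b .$$
The $Z_b$ are independent, being determined by $\mathcal P_b$ of $\mathcal B$ for distinct $b$, and $\mathbb EZ_b\ge s^2\cdot\frac u{2s}=\frac{su}2$ by (9). So $\mathbb E\sum_bZ_b\ge Tru/4$ and $\mathrm{Var}\sum_bZ_b\le\sum_b\mathbb E[Z_b^2]\le s^2\,\mathbb E\sum_bZ_b$. By Chebyshev, $\sum_bZ_b$ is at least half its mean, and hence
$$\pi\ge\pi_0:=\frac1{9r^2}\cdot\frac{Tru}8=\frac{Tu}{72r},$$
except with probability at most $4s^2/\mathbb E\sum_bZ_b\le16s^2/(Tru)\le16\,r^{-7/5}$. By (5), which covers crossings of $Q+re_i$ by animals assigned to $Q$, the same holds for the analogous $\pi'$ for $(Q',L(Q'))$.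

**Step 2: some comb uses them.** Suppose $\pi,\pi'\ge\pi_0$. Let $h=\lfloor m/2\rfloor$. The $h$ first-half teeth perpendicular to $L(Q)$ and the $h$ second-half teeth perpendicular to $L(Q')$ are independent, so an animal of size $n$ assigned to $Q$ realizes $C(Q,Q')$ with probability at least $(1-(1-\pi_0)^h)^2$. By (4), $T\le2r^{3/5}$ and $u\le r^{1/100}$,
$$h\pi_0\le\frac{15r^{1/5}}2\cdot\frac{2r^{3/5}r^{1/100}}{72r}\le1 .$$
Since $1-e^{-y}\ge y/2$ on $[0,1]$, that probability is at least $(h\pi_0/2)^2$. As $h\ge n/(72r)$, the mean number of realizing animals is at least
$$\sum_{n\in W}v'p(n)\,r^3\Big(\frac{nTu}{72\cdot144\,r^2}\Big)^2=\frac{v'a\,u^2T^2}{10368^2\,r}=\frac{M\,u\,T^2}{10368^2\,r}\ge\frac{M\,r^{1/5}}{10368^2} .$$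
Level $J$ of $\mathcal B$ is independent of its lower levels. So $C(Q,Q')$ fails with conditional probability at most $32\,r^{-7/5}+\exp(-Mr^{1/5}/10368^2)\le2\varepsilon_0$ by (R5). $\square$

## 11. Peierls argument for the renormalized bonds

**End of the proof of Theorem 3.** Consider the $J$-boxes $rz+[0,r)^3$ with $z\in\mathbb Z^2\times\{0\}$. Call the nearest-neighbor bond $\{Q,Q'\}$ with $Q'=Q+re_i$ *open* if $E(Q)\cap E(Q')\cap C(Q,Q')$ occurs. By Lemmas 7 and 8 a bond is closed with probability at most $2\varepsilon_0+2\varepsilon_0+2\varepsilon_0=6\varepsilon_0$. Its state depends only on animals assigned to $Q$, to $Q'$ and to their sub-boxes. So the states of pairwise non-adjacent bonds (bonds without common endpoints) are independent.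

**Step 1: closed dual circuits are rare.** In $\mathbb Z^2$ each bond is adjacent to $6$ others. So among the $n$ bonds dual to a dual circuit of length $n$, a greedy choice gives at least $n/7$ pairwise non-adjacent ones, and the circuit is closed with probability at most $(6\varepsilon_0)^{n/7}$. There are at most $n3^n$ dual circuits of length $n$ around the origin. Since $3\,(6\cdot10^{-5})^{1/7}<0.75$, the sum $\sum_nn3^n(6\varepsilon_0)^{n/7}$ converges, and by Borel–Cantelli a.s. only finitely many closed dual circuits surround the origin.

**Step 2: an infinite open cluster.** If all open clusters were finite, then for every $k$ the set $[-k,k]^2$ together with all open clusters meeting it would be finite and connected, all bonds leaving it would be closed, and so a closed dual circuit would surround it. Letting $k\to\infty$ would give infinitely many closed dual circuits around the origin. So a.s. there is an infinite open cluster of boxes.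

**Step 3: back to the zoo.** Along each open bond, $K(Q)$ and $K(Q')$ lie in one connected subset of $\mathcal S^v$. So the union of the sets $K(Q)$ over the infinite open cluster lies in one component of $\mathcal S^v$. This component is infinite, because $K(Q)$ meets $Q$ and the boxes $Q$ are disjoint.

Hence $\mathbb P(\mathcal S^v\text{ percolates})=1$. Here $v>0$ was arbitrary, and $\nu$, built in Section 6, does not depend on $v$. So $v_c(\nu)=0$. $\blacksquare$
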